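\title{Makeev's conjecture on universal covers fails in dimensions four and higher}

\begin{abstract}
Take a regular simplex of edge length $1$ in $\mathbb R^n$ and, for each edge, the strip bounded by the two hyperplanes orthogonal to the edge through its endpoints. Let $U_n$ be the intersection of these $n(n+1)/2$ strips. Makeev conjectured that every set of diameter $1$ in $\mathbb R^n$ lies in a congruent copy of $U_n$. We show that this is false for every $n\ge4$: some body of constant width $1$, whose support function is smooth and arbitrarily close to that of a ball, lies in no congruent copy of $U_n$. The odd part of the support function is built by induction on the dimension, from terms that act at widely separated scales.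
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge2$. A set $U\subset\mathbb R^n$ is a \emph{universal cover} if every subset of $\mathbb R^n$ of diameter $1$ is contained in a congruent copy of $U$, that is, in $\Phi(U)$ for some isometry $\Phi$ of $\mathbb R^n$. Let $v_0,\dots,v_n$ be the vertices of a regular simplex of edge length $1$. For $i<j$ let $S_{ij}$ be the strip of width $1$ bounded by the two hyperplanes orthogonal to the segment $[v_i,v_j]$ that pass through $v_i$ and $v_j$, and put
\[
U_n=\bigcap_{i<j}S_{ij}.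
\]
This is a compact convex polytope, because the edge vectors $v_i-v_j$ span $\mathbb R^n$. The set $U_2$ is the regular hexagon with distance $1$ between opposite sides, and it is a universal cover by P\'al's theorem. The set $U_3$ is the rhombic dodecahedron with distance $1$ between opposite faces, and it is a published theorem (V.~V.~Makeev; G.~Kuperberg; T.~Hausel, E.~Makai~Jr.\ and A.~Sz\H{u}cs) that it is a universal cover as well. Makeev conjectured that $U_n$ is a universal cover for every $n$; we take the statement of the conjecture from \cite{HMS}.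

A count of parameters makes the conjecture plausible. Consider a set $K$ whose width is exactly $1$ in every direction. Such a set lies in a strip of width $1$ only if it touches both bounding hyperplanes, so each strip imposes one equation on the isometry $\Phi$. There are $n(n+1)/2$ strips, and the isometry group has dimension $n+n(n-1)/2=n(n+1)/2$. Thus there are as many equations as unknowns, and the system is highly symmetric. For $n=2$ the symmetry and the intermediate value theorem produce a solution (Example~\ref{ex:plane}), and one would guess that an argument of Borsuk--Ulam type does the same in every dimension. This guess is wrong.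

\begin{theorem}\label{thm:main}
For every $n\ge4$ there is a convex body $K\subset\mathbb R^n$ of constant width $1$ (so of diameter $1$) that is contained in no congruent copy of $U_n$. Hence $U_n$ is not a universal cover for any $n\ge4$. The body $K$ can be chosen with $C^\infty$ support function, arbitrarily $C^\infty$-close to that of a ball of diameter $1$.
\end{theorem}

\begin{corollary}\label{cor:robust}
For $K$ as in Theorem~\ref{thm:main} there is $\delta>0$ such that no set at Hausdorff distance less than $\delta$ from $K$ lies in a congruent copy of $(1+\delta)U_n$. In particular, some finite set of diameter $1$ lies in no congruent copy of $U_n$.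
\end{corollary}

Together with the results quoted for $n=2$ and $n=3$, which our proofs do not use, Theorem~\ref{thm:main} shows that $U_n$ is a universal cover if and only if $n\le3$.

Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to finding a smooth odd function $f$ on $\mathbb R^n$ whose values on the edge vectors of a regular simplex never have the form $a_i-a_j$. A convex function of the height $\langle\ell,x\rangle$ achieves this for all simplices except those whose vertices lie on two levels (Section~\ref{sec:levels}). Near such a simplex, small corrections to $f$ turn the problem into one for the face on the more populated level. That problem is more flexible than the original one and is solvable already in the plane (Section~\ref{sec:pairs}). Section~\ref{sec:model} shows the mechanism on tetrahedra, Section~\ref{sec:induction} carries out the induction on the dimension, and Section~\ref{sec:end} concludes.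

\section{Reduction to odd functions}\label{sec:reduction}

\subsection*{Simplices}
Let $X$ be a Euclidean space of dimension $D\ge0$. A \emph{simplex in $X$} is a tuple $z=(z_0,\dots,z_D)$ of points of $X$ with
\[
\langle z_i,z_j\rangle=\delta_{ij}-\tfrac1{D+1}.
\]
The simplices in $X$ form a compact subset of $X^{D+1}$, and $-z$ is a simplex whenever $z$ is. The Gram matrix $\Pi=(\langle z_i,z_j\rangle)$ is the orthogonal projection of $\mathbb R^{D+1}$ onto the vectors with coordinate sum $0$. It has rank $D$, so the $z_i$ span $X$, and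
\begin{equation}\label{eq:frame}
|z_i-z_j|^2=2\quad(i\ne j),\qquad \sum_iz_i=0,\qquad \sum_i\langle z_i,x\rangle^2=|x|^2\quad(x\in X).
\end{equation}
The second identity holds because the entries of $\Pi$ sum to $0$. For the third, write $x=\sum_ia_iz_i$; then $\sum_i\langle z_i,x\rangle^2=|\Pi a|^2=\langle a,\Pi a\rangle=|x|^2$. Conversely, if $D+1$ points satisfy the first two identities, then summing $|z_i-z_j|^2$ over $j$ gives $(D+1)|z_i|^2+\sum_j|z_j|^2=2D$, so $|z_i|^2=D/(D+1)$ for all $i$ and $\langle z_i,z_j\rangle=-1/(D+1)$ for $i\neq j$. Thus a simplex in our sense is a labeled regular simplex with edge length $\sqrt2$ and centroid $0$.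

\subsection*{Coboundaries}
A \emph{cochain} on a finite index set is an antisymmetric array $(c_{ij})$ of real numbers. It is a \emph{coboundary} if $c_{ij}=a_i-a_j$ for some numbers $a_i$. This holds if and only if $c_{ij}+c_{jk}+c_{ki}=0$ for all $i,j,k$ (given these relations, fix an index $0$ and take $a_i=c_{i0}$). Hence multiples and limits of coboundaries are coboundaries, and so is the restriction of a coboundary to a subset of the indices. An odd function $f$ is \emph{balanced} on a simplex $z$ if the cochain $f(z_i-z_j)$ is a coboundary.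

\subsection*{Support functions}
The support function of a compact convex set $K\subset\mathbb R^n$ is $h_K(x)=\max_{y\in K}\langle x,y\rangle$. We use three standard facts. Every convex, positively $1$-homogeneous function $\mathbb R^n\to\mathbb R$ is the support function of a compact convex set. The set $K$ lies in the half-space $\{y:\langle u,y\rangle\le s\}$ if and only if $h_K(u)\le s$. The diameter of $K$ is the maximum over unit vectors $u$ of the width $h_K(u)+h_K(-u)$. The set $K$ has \emph{constant width $1$} if all these widths equal $1$; equivalently, $h_K(u)=\frac12+f(\sqrt2u)$ for $|u|=1$ with $f$ odd. The ball of diameter $1$ centered at $0$ has $f=0$.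

\begin{lemma}\label{lem:criterion}
Let $K\subset\mathbb R^n$ have constant width $1$ and $h_K(u)=\frac12+f(\sqrt2u)$ for $|u|=1$. Then $K$ lies in a congruent copy of $U_n$ if and only if $f$ is balanced on some simplex in $\mathbb R^n$.
\end{lemma}

\begin{proof}
A congruent copy of $U_n$ is built in the same way from a regular simplex $w_0,\dots,w_n$ of edge length $1$, and $w_i=o+z_i/\sqrt2$, where $o$ is the centroid and $z$ is a simplex in $\mathbb R^n$; every pair $(o,z)$ occurs. Put $u_{ij}=w_i-w_j=(z_i-z_j)/\sqrt2$, a unit vector for $i\neq j$. Since $\langle w_i-o,u_{ij}\rangle=\frac12\langle z_i,z_i-z_j\rangle=\frac12$, the copy is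
\begin{equation}\label{eq:copy}
\big\{y:\ \langle u_{ij},y\rangle\le\tfrac12+\langle u_{ij},o\rangle\ \text{ for all }i\ne j\big\}.
\end{equation}
It contains $K$ if and only if $f(z_i-z_j)\le\langle u_{ij},o\rangle$ for all $i\ne j$. Both sides are antisymmetric in $i,j$, so these inequalities hold if and only if they are all equalities. The cochain $\langle u_{ij},o\rangle$ is the coboundary with $a_i=\langle z_i,o\rangle/\sqrt2$. Every coboundary $a_i-a_j$ has this form: the vectors $u_{i0}$ with $1\le i\le n$ are a basis, so some $o$ satisfies $\langle u_{i0},o\rangle=a_i-a_0$ for all $i$.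
\end{proof}

\begin{example}\label{ex:plane}
Let $n=2$ and let $f$ be continuous and odd. Being balanced on $z$ is the single equation $\Delta(z)=0$, where $\Delta(z)=f(z_0-z_1)+f(z_1-z_2)+f(z_2-z_0)$. Rotating $z$ through the angle $\pi$ joins $z$ to $-z$, and $\Delta(-z)=-\Delta(z)$. So $\Delta$ has a zero, and every planar body of constant width $1$ lies in a copy of the hexagon $U_2$.
\end{example}

\begin{lemma}\label{lem:body}
If some smooth odd function $f:\mathbb R^n\to\mathbb R$ is balanced on no simplex in $\mathbb R^n$, then the conclusion of Theorem~\ref{thm:main} holds for $n$.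
\end{lemma}

\begin{proof}
For $\lambda>0$ let $H(x)=\frac12|x|+\lambda F(x)$, where $F(x)=|x|f(\sqrt2x/|x|)$ and $F(0)=0$. The Hessian at $x\ne0$ of a smooth $1$-homogeneous function annihilates $x$ and is homogeneous of degree $-1$ in $x$. So the Hessian of $H$ is positive semidefinite off $0$ as soon as it is so on $x^\perp$ for $|x|=1$. There the Hessian of $\frac12|x|$ is $\frac12I$, while the Hessian of $F$ has norm at most some constant $C>0$ on the unit sphere. For $\lambda\le1/(2C)$ the function $H$ is therefore convex along lines that miss $0$, and by continuity along all lines. Thus $H=h_K$ for a compact convex set $K$ with $h_K(u)=\frac12+\lambda f(\sqrt2u)$ for $|u|=1$. This $K$ has constant width $1$; hence it has diameter $1$ and, lying in no hyperplane, nonempty interior. Since $\lambda f$ is balanced on no simplex, Lemma~\ref{lem:criterion} shows that $K$ lies in no congruent copy of $U_n$. As $\lambda\to0$, the function $h_K$ tends to $\frac12$ in $C^\infty$ on the unit sphere.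
\end{proof}

\section{Good pairs and the planar case}\label{sec:pairs}

In Example~\ref{ex:plane} a solution is forced by the fact that the cochain changes sign under $z\mapsto-z$. The induction works with a wider class of cochains, which need not have this symmetry: the value on an edge depends on the edge vector and on the difference of the ``heights'' $g$ of its endpoints.

\begin{definition}\label{def:good}
A smooth function $G:\mathbb R^d\times\mathbb R\to\mathbb R$ is \emph{admissible} if $G(-x,-\xi)=-G(x,\xi)$ and there are $0<r<R$ with $G(x,\xi)=0$ whenever $|\xi|\le r$ or $|\xi|\ge R$. A \emph{coordinate subspace} of $\mathbb R^d$ is one spanned by standard basis vectors. For continuous $g:\mathbb R^d\to\mathbb R$, the pair $(g,G)$ is \emph{$D$-good} if for every $D$-dimensional coordinate subspace $Y$ and every simplex $z$ in $Y$ the cochain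
\[
c_{ij}=G\big(z_i-z_j,\ g(z_i)-g(z_j)\big)
\]
is not a coboundary.
\end{definition}

An admissible $G$ is bounded on $\{|x|\le C\}\times\mathbb R$ for every $C$. If $g$ is linear, then $c_{ij}=f(z_i-z_j)$ for the odd function $f(x)=G(x,g(x))$. So an $n$-good pair on $\mathbb R^n$ with linear $g$ is what Lemma~\ref{lem:body} asks for, and by Example~\ref{ex:plane} there is no $2$-good pair with linear $g$. The statement that we prove by induction allows a quadratic term.

\medskip
\noindent\textbf{Statement $\mathcal Q(D)$.} \emph{For every $d\ge D$ there is a $D$-good pair $(g,G)$ on $\mathbb R^d$ with $G$ admissible and $g=L+N$, where $L$ is linear and $N(x)=\sum_i\alpha_ix_i^2$ with pairwise distinct $\alpha_i$.}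
\medskip

Every cochain on two indices is a coboundary, so $\mathcal Q(1)$ is false and the induction starts at $D=2$. There we take $g$ even and $G$ even in $x$, so that the cochain is \emph{unchanged} under $z\mapsto-z$, and we arrange that the three edges contribute to $c_{01}+c_{12}+c_{20}$ with the same sign.

\begin{lemma}\label{lem:Q2}
Let $d\ge2$, $N(x)=\sum_i i\,x_i^2$ and $\beta(x)=\sum_{i<j}x_ix_j$. Let $\psi$ be smooth, odd and compactly supported, with $\psi=0$ on $[0,\frac13]$ and $\psi>0$ on $(\frac13,2d)$, and put $G_0(x,\xi)=\psi(\xi)\beta(x)$. Then $G_0$ is admissible and $(N,G_0)$ is $2$-good. Thus $\mathcal Q(2)$ holds.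
\end{lemma}

\begin{proof}
Admissibility holds because $\psi$ is odd, vanishes near $0$ and has compact support, and $\beta$ is even. Let $(Q_0,Q_1,Q_2)$ be a simplex in the plane of the coordinates $x_a,x_b$, $a\neq b$. Being a coboundary does not depend on the labeling, so we may assume that in these coordinates $Q_l=\sqrt{2/3}\,(\cos\varphi_l,\sin\varphi_l)$ with $\varphi_l=\varphi_0+2\pi l/3$. Then
\[
N(Q_l)=\tfrac23\big(a\cos^2\varphi_l+b\sin^2\varphi_l\big)=\tfrac13(a+b)+\tfrac13(a-b)\cos2\varphi_l .
\]
Let $(j,k,l)$ be a cyclic permutation of $(0,1,2)$. Modulo $2\pi$ we have $\varphi_j-\varphi_k\equiv-2\pi/3$ and $\varphi_j+\varphi_k\equiv2\varphi_l$, the latter because $j+k-2l=3-3l$. Hence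
\[
N(Q_j)-N(Q_k)=-\tfrac23(a-b)\sin(\varphi_j+\varphi_k)\sin(\varphi_j-\varphi_k)=\gamma\sin2\varphi_l,\qquad\gamma=\frac{a-b}{\sqrt3}.
\]
The vector $Q_j-Q_k$ has length $\sqrt2$ and is orthogonal to $Q_l$, so its polar angle is $\varphi_l\pm\pi/2$. On our plane $\beta=x_ax_b$, whence $\beta(Q_j-Q_k)=\sin(2\varphi_l\pm\pi)=-\sin2\varphi_l$. With $s_l=\sin2\varphi_l$ we obtain
\[
c_{01}+c_{12}+c_{20}=-\sum_{l=0}^2\psi(\gamma s_l)\,s_l .
\]
Since $|\gamma s_l|\le|\gamma|<2d$, the number $\psi(\gamma s_l)$ is zero or has the sign of $\gamma s_l$, so $\psi(\gamma s_l)s_l$ is zero or has the sign of $\gamma$. Finally $\sum_ls_l^2=\frac32-\frac12\sum_l\cos4\varphi_l=\frac32$, so some $|s_l|\ge1/\sqrt2$. For this $l$ we have $|\gamma s_l|\ge1/\sqrt6>\frac13$, and the term is nonzero. The sum is therefore nonzero.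
\end{proof}

\section{Simplices on two levels}\label{sec:levels}

The leading term of all our constructions is a function $\vartheta$ of the height difference alone. A coboundary is additive along chains, $c_{ij}=c_{ik}+c_{kj}$, while a convex function that vanishes at $0$ is superadditive. This leaves room for only two distinct heights.

For $0<r_0<\Xi$, a \emph{profile for $(r_0,\Xi)$} is a smooth, odd, compactly supported function $\vartheta:\mathbb R\to\mathbb R$ with $\vartheta=0$ on $[0,r_0]$ and $\vartheta''>0$ on $(r_0,\Xi]$. It is convex on $[0,\Xi]$, and $\vartheta,\vartheta'>0$ on $(r_0,\Xi]$. To get one, take a smooth $w\ge0$ that is positive exactly on $(r_0,\infty)$, extend $\int_0^\xi(\xi-s)w(s)\,ds$ from $\xi\ge0$ to an odd function, and multiply by an even cutoff equal to $1$ on $[-\Xi,\Xi]$.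

\begin{lemma}\label{lem:twolevels}
Let $z$ be a simplex in a $D$-dimensional subspace $Y\subset\mathbb R^d$, let $\ell\in\mathbb R^d$ have orthogonal projection $\ell_Y\ne0$ to $Y$, and put $t_i=\langle\ell,z_i\rangle$. Let $\vartheta$ be a profile for $(r_0,\Xi)$ with $r_0<|\ell_Y|/\sqrt{D+1}$ and $\Xi=2|\ell|$. If $\vartheta(t_i-t_j)$ is a coboundary, then the $t_i$ take exactly two values.
\end{lemma}

\begin{proof}
Let $t_i$ be maximal, $t_j$ minimal, and $s=t_i-t_j$. By \eqref{eq:frame}, $\sum_kt_k=0$ and $\sum_kt_k^2=|\ell_Y|^2>0$. So $t_j<0<t_i$ and $s>\max_k|t_k|\ge|\ell_Y|/\sqrt{D+1}>r_0$. Also $s=\langle\ell,z_i-z_j\rangle\le\sqrt2|\ell|<\Xi$. Suppose that $t_j<t_k<t_i$ for some $k$, and put $s_1=t_i-t_k$, $s_2=t_k-t_j$. Then $s_1+s_2=s$ and $\vartheta(s_1)+\vartheta(s_2)=\vartheta(s)$. Convexity and $\vartheta(0)=0$ give $\vartheta(s_1)\le\frac{s_1}s\vartheta(s)$. Equality would force $\vartheta$ to be affine on $[0,s]$, which is impossible since $\vartheta=0$ on $[0,r_0]$ and $\vartheta(s)>0$. So the inequality is strict, as is the one for $s_2$, and adding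 them gives $\vartheta(s)<\vartheta(s)$.
\end{proof}

Conversely, if the $t_i$ take two values with gap $\rho$, then $\vartheta(t_i-t_j)=a_i-a_j$ with $a_i=\vartheta(\rho)$ on the upper level and $a_i=0$ on the lower one. These simplices must be removed by further terms, so we describe them.

\begin{lemma}\label{lem:shape}
Let $u$ be a unit vector in $Y$, $\dim Y=D$, and let $z$ be a simplex in $Y$ such that $\langle u,z_i\rangle$ takes two values: $t_A$ for $i\in A$ and $t_B<t_A$ for $i\in B$. Let $p=|A|$ and $q=|B|$, so $p+q=D+1$. Then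
\[
t_A=\sqrt{\frac q{p(p+q)}},\qquad t_B=-\sqrt{\frac p{q(p+q)}},\qquad t_A-t_B=d_{p,q}:=\sqrt{\frac{D+1}{pq}} .
\]
Write $z_a=t_Au+P_a$ for $a\in A$ and $z_b=t_Bu+Q_b$ for $b\in B$. Then $P$ is a simplex in a space $E$ of dimension $p-1$, $Q$ is a simplex in a space $F$ of dimension $q-1$, and $Y\cap u^\perp=E\oplus F$ orthogonally.
\end{lemma}

\begin{proof}
By \eqref{eq:frame}, $pt_A+qt_B=0$ and $pt_A^2+qt_B^2=1$, which gives the values. They satisfy $\frac1{p+q}+t_A^2=\frac1p$, $\frac1{p+q}+t_B^2=\frac1q$ and $\frac1{p+q}+t_At_B=0$. The vectors $P_a,Q_b$ are orthogonal to $u$, so $\langle P_a,P_{a'}\rangle=\langle z_a,z_{a'}\rangle-t_A^2=\delta_{aa'}-\frac1p$, $\langle Q_b,Q_{b'}\rangle=\langle z_b,z_{b'}\rangle-t_B^2=\delta_{bb'}-\frac1q$ and $\langle P_a,Q_b\rangle=\langle z_a,z_b\rangle-t_At_B=0$. The spans $E$ and $F$ have the ranks $p-1$ and $q-1$ of the Gram matrices as dimensions, and these add up to $D-1=\dim(Y\cap u^\perp)$.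
\end{proof}

We call $A$ and $B$ the \emph{blocks} and $(p,q)$ the \emph{shape} of $z$. An edge is a \emph{cross edge} if it joins the two blocks and an \emph{inner edge} otherwise (Figure~\ref{fig:shapes}). If $p=1$, then $P=0$, $E=0$ and $F=Y\cap u^\perp$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x={(1.2cm,0cm)},y={(0.54cm,0.38cm)},z={(0cm,1.2cm)}]
\draw[->] (-2.4,0,0)--(-2.4,0,1.6) node[above]{$u$};
\fill[gray!15] (-1.5,-1.3,0)--(1.3,-1.3,0)--(1.3,1.2,0)--(-1.5,1.2,0)--cycle;
\draw[very thick] (0.4,-1.09,0)--(0.74,0.89,0)--(-1.14,0.2,0)--cycle;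
\draw (0,0,1.63)--(0.4,-1.09,0) (0,0,1.63)--(0.74,0.89,0) (0,0,1.63)--(-1.14,0.2,0);
\node[above] at (0,0,1.63) {$z_0$};
\begin{scope}[xshift=5.2cm]
\fill[gray!15] (-1.4,-1.3,0)--(1.4,-1.3,0)--(1.4,1.2,0)--(-1.4,1.2,0)--cycle;
\draw[very thick] (-1,0,0)--(1,0,0) (0,-1,1.41)--(0,1,1.41);
\draw (0,-1,1.41)--(-1,0,0)--(0,1,1.41)--(1,0,0)--cycle;
\node[left] at (0,-1,1.41) {$z_0$}; \node[right] at (0,1,1.41) {$z_1$};
\node[below] at (-1,0,0) {$z_2$}; \node[below] at (1,0,0) {$z_3$};
\end{scope}
\end{tikzpicture}
\caption{Regular tetrahedra whose vertices lie on two levels in the direction $u$: shape $(1,3)$ on the left, shape $(2,2)$ on the right. Inner edges (thick) are horizontal; cross edges (thin) join the levels. The lower level is shaded.}\label{fig:shapes}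
\end{figure}

\section{The mechanism on tetrahedra}\label{sec:model}

Let $D=d=3$, $\ell=u=(0,0,1)$, let $\pi$ be the projection to $W=u^\perp=\mathbb R^2$, and let $\vartheta$ be a profile for $(r_0,2)$ with $r_0<\frac12$. The shapes are $(1,3)$, $(3,1)$ and $(2,2)$.

\subsection*{An apex over a triangle}
The gap for the shape $(1,3)$ is $\rho=d_{1,3}=2/\sqrt3$. Let $\kappa=\vartheta'(\rho)>0$, and let $\chi$ be smooth, even and compactly supported, equal to $1$ near $\pm\rho$ and to $0$ near $0$. With the pair $(N,G_0)$ on $W$ from Lemma~\ref{lem:Q2}, define for $\nu>0$ the smooth odd function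
\[
f_\nu(x)=\vartheta(x_3)+\nu\,\kappa\,\chi(x_3)\operatorname{sgn}(x_3)\,N(\pi x)+\nu^2G_0(\pi x,x_3/\nu).
\]

\begin{example}\label{ex:apex}
Suppose that $\nu_m\to0$, that $f_{\nu_m}$ is balanced on the simplex $z^{(m)}$, and that $z^{(m)}\to\bar z$. Then $\bar z$ has shape $(2,2)$.

Indeed, $f_\nu\to\vartheta(x_3)$ uniformly on $|x|\le\sqrt2$, so $\bar z$ lies on two levels by Lemma~\ref{lem:twolevels}. Suppose that its shape is $(1,3)$; the shape $(3,1)$ reduces to this one by $z\mapsto-z$. Let $\bar z_0=t_Au$ and $\bar z_b=t_Bu+Q_b$ for $b=1,2,3$. We drop $m$, write $x_{ij}=z_i-z_j$, let $\xi_{ij}$ be the third coordinate of $x_{ij}$, and put $c_{ij}=f_\nu(x_{ij})$. On cross edges $\xi_{0b}\to\rho$, and on inner edges $\xi_{bb'}\to0$, so for large $m$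
\[
c_{0b}=\vartheta(\xi_{0b})+\nu\kappa N(\pi x_{0b}),\qquad c_{bb'}=\nu^2G_0(\pi x_{bb'},\xi_{bb'}/\nu).
\]
The relation $c_{bb'}=c_{0b'}-c_{0b}$ and the mean value theorem give
\[
\sigma\,\xi_{bb'}=\nu\kappa\big[N(\pi x_{0b})-N(\pi x_{0b'})\big]+O(\nu^2),\qquad\sigma\to\kappa .
\]
Since $\pi x_{0b}\to-Q_b$, we get $\xi_{bb'}/\nu\to N(Q_b)-N(Q_{b'})$. Therefore the coboundaries $c_{bb'}/\nu^2$ on $\{1,2,3\}$ converge to $G_0\big(Q_b-Q_{b'},N(Q_b)-N(Q_{b'})\big)$, which is not a coboundary by Lemma~\ref{lem:Q2}. This is a contradiction.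
\end{example}

The term of order $\nu$ acts on the cross edges and forces the base to tilt so that, magnified by $1/\nu$, the heights of its vertices are $N(Q_b)$ up to a common constant. The term of order $\nu^2$ acts on the inner edges and reads these magnified heights. Although $f_\nu$ is odd, the base sees the even height function $N$. There is no conflict with Example~\ref{ex:plane}: a half-turn about the vertical axis reverses the edges of the base but not the edges to the apex.

\subsection*{Two crossed segments}
For the shape $(2,2)$ both blocks are segments, and there is no $1$-good pair to place on them. Let $z$ be any simplex in a $3$-dimensional space $Y$ and put $e_k=z_0+z_k$ for $k=1,2,3$. Then $|e_k|^2=\frac34+\frac34-\frac24=1$ and $\langle e_k,e_l\rangle=\frac34-\frac14-\frac14-\frac14=0$ for $k\neq l$, so $(e_1,e_2,e_3)$ is an orthonormal basis of $Y$. Moreover $e_1+e_2+e_3=2z_0$, so $z_0=\frac12(e_1+e_2+e_3)$ and $z_k=e_k-z_0$; these formulas also attach a simplex to every orthonormal basis. They give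
\begin{equation}\label{eq:cube}
\begin{gathered}
x_{02}=e_1+e_3,\qquad x_{13}=e_1-e_3,\qquad x_{03}=e_1+e_2,\qquad x_{12}=e_1-e_2,\\
z_0-z_1=e_2+e_3,\qquad z_0+z_1=e_1,\qquad z_2-z_3=e_2-e_3,\qquad z_2+z_3=-e_1 .
\end{gathered}
\end{equation}
With blocks $\{0,1\}$ and $\{2,3\}$, a coboundary satisfies $c_{02}-c_{12}=c_{01}=c_{03}-c_{13}$, which is one relation $c_{02}-c_{12}-c_{03}+c_{13}=0$ among the cross edges. A quadratic form $\omega$ on the cross edges enters this relation through
\begin{equation}\label{eq:S}
S:=\omega(x_{02})-\omega(x_{12})-\omega(x_{03})+\omega(x_{13})=2\omega(e_3)-2\omega(e_2),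
\end{equation}
by the parallelogram law. For an exact two-level simplex, $e_1=u$ and $(e_2,e_3)$ is any orthonormal basis of $W$. The quarter-turn $(e_2,e_3)\mapsto(e_3,-e_2)$ changes the sign of $S$, so $S$ vanishes for some basis, whatever $\omega$ is. We therefore take an $\omega$ that vanishes identically on $W$, so that $S$ measures the tilt of $e_2,e_3$ out of $W$. A small quadratic term in the height function, which $\mathcal Q(3)$ permits, will prescribe this tilt and make $S$ proportional to a determinant, which is invariant under rotations of $W$.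

\subsection*{What dimension four requires}
For $D=4$ the shapes with $p\le q$ are $(1,4)$ and $(2,3)$, and $W$ has dimension $3$. The shape $(1,4)$ calls for a $3$-good pair on $W$, that is, for $\mathcal Q(3)$. The shape $(2,3)$ calls for a pair that works on a triangle in a plane $F\subset W$ which is not known in advance. The distinct coefficients $\alpha_i$ will force $F$ to be a coordinate plane; this is why $\mathcal Q(D)$ is stated for all coordinate subspaces of a larger space. Finally, one function has to handle all shapes in all coordinate subspaces at once. On cross edges the cases are told apart by their gaps, which we make distinct. On inner edges the height difference is always near $0$, and there the cases are told apart by giving each its own scale $\nu$.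

\section{The induction step}\label{sec:induction}

\begin{proposition}\label{prop:step}
Let $D\ge3$ and assume $\mathcal Q(D')$ for all $2\le D'<D$. Then:
\begin{itemize}
\item[(a)] $\mathcal Q(D)$ holds;
\item[(b)] if $D\ge4$, then for every $d\ge D$ there are $\ell\in\mathbb R^d$ and an admissible $G$ such that $(\langle\ell,\cdot\rangle,G)$ is $D$-good.
\end{itemize}
\end{proposition}

For a quadratic form $N$ we write $N(\cdot,\cdot)$ for its symmetric bilinear form. We use the following fact: if a subspace $F$ is invariant under a diagonal matrix $M$ with distinct diagonal entries, then $F$ is a coordinate subspace. Indeed, $F$ has a basis of eigenvectors of the symmetric operator $M|_F$, and every eigenvector of $M$ is a multiple of a standard basis vector.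

\subsection*{Construction}
Fix $d\ge D$ and $N_0(x)=\sum_ii\,x_i^2$. A \emph{type} is a pair $\tau=(Y,p)$, where $Y\subset\mathbb R^d$ is a coordinate subspace of dimension $D$ and $p$ is an integer with $1\le p\le\frac{D+1}2$; we always put $q=D+1-p\ge p$. Enumerate the types as $\tau_1,\dots,\tau_T$.

\emph{The direction $\ell$.} Choose $\ell\in\mathbb R^d$ with all coordinates nonzero such that the gaps $\rho_\tau=|\ell_Y|\,d_{p,q}$ are pairwise distinct. For types with the same $Y$ this is automatic, since $p(D+1-p)$ is strictly increasing for $p\le\frac{D+1}2$. For $Y\ne Y'$, equality of gaps means $|\ell_Y|^2/(pq)=|\ell_{Y'}|^2/(p'q')$, and this polynomial relation is nontrivial because some coordinate appears on the left only. So $\ell$ has to avoid the zero sets of finitely many nonzero polynomials, which is possible. Put $u_Y=\ell_Y/|\ell_Y|$ and $W_Y=Y\cap u_Y^\perp$, of dimension $D-1$, and let $\pi_\tau:\mathbb R^d\to W_Y$ be the orthogonal projection.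

\emph{The profile.} Let $\vartheta$ be a profile for $(r_0,\Xi)$ with $0<r_0<\min_Y|\ell_Y|/\sqrt{D+1}$ and $\Xi=2|\ell|$. From $D\le pq\le(D+1)^2/4$ we get $2/\sqrt{D+1}\le d_{p,q}\le\sqrt2$, so $r_0<\rho_\tau<\Xi$ and $\kappa_\tau:=\vartheta'(\rho_\tau)>0$. Let $\chi_\tau$ be smooth, even, compactly supported functions on $\mathbb R$ with $\chi_\tau=1$ near $\pm\rho_\tau$, whose supports are pairwise disjoint and do not contain $0$.

To each type we attach a function $\Gamma_\tau$ for the cross edges and an admissible function $G_\tau$ on $W_Y\times\mathbb R$ for the inner edges. The type $(Y,p)$ is \emph{exceptional} if $D=3$ and $p=2$, and \emph{regular} otherwise.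

\emph{Regular types.} Here $2\le q-1\le D-1$: if $D\ge4$, then $q\ge\frac52$ and so $q\geq3$, and if $D=3$ and $p=1$, then $q=3$. Fix an isometry $W_Y\cong\mathbb R^{D-1}$. The hypothesis $\mathcal Q(q-1)$, with ambient dimension $D-1$, provides a $(q-1)$-good pair $(g_\tau,G_\tau)$ on $W_Y$ with $g_\tau=L_\tau+N_\tau$. Put
\[
\Gamma_\tau(x,\xi)=\kappa_\tau\chi_\tau(\xi)\big[-L_\tau(\pi_\tau x)+\operatorname{sgn}(\xi)N_\tau(\pi_\tau x)\big],
\]
so that $\Gamma_\tau(x,\xi)=\kappa_\tau\,g_\tau(-\pi_\tau x)$ for $\xi$ near $+\rho_\tau$.

\emph{Exceptional types.} Let $v_Y\in W_Y$ be the vector with $N_0(u_Y,w)=\langle v_Y,w\rangle$ for all $w\in W_Y$. If $v_Y=0$, then $u_Y$ is an eigenvector of the diagonal matrix of $N_0|_Y$, whose entries are distinct; this is impossible, because all three coordinates of $u_Y$ in $Y$ are nonzero. So $v_Y\ne0$. Let $n_Y$ be a unit vector in the plane $W_Y$ orthogonal to $v_Y$, and put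
\[
\omega_Y(x)=\langle\ell,x\rangle\langle n_Y,x\rangle,\qquad\Gamma_\tau(x,\xi)=\operatorname{sgn}(\xi)\chi_\tau(\xi)\,\omega_Y(x),\qquad G_\tau=0 .
\]

\emph{The pair.} For $0<\varepsilon<1$ let $\nu_s=\varepsilon^{s+1}$ for $1\le s\le T$, and for $\mu\in\mathbb R$ put
\[
G^\varepsilon(x,\xi)=\vartheta(\xi)+\sum_{s=1}^T\Big[\nu_s\Gamma_{\tau_s}(x,\xi)+\nu_s^2\,G_{\tau_s}\big(\pi_{\tau_s}x,\xi/\nu_s\big)\Big],\qquad g_\mu=\langle\ell,\cdot\rangle+\mu N_0 .
\]
Every summand of $G^\varepsilon$ is smooth, changes sign under $(x,\xi)\mapsto(-x,-\xi)$, and vanishes for small $|\xi|$ and for large $|\xi|$. So $G^\varepsilon$ is admissible.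

\begin{lemma}\label{lem:claim}
For all small $\varepsilon>0$ the pair $(g_\varepsilon,G^\varepsilon)$ is $D$-good. If $D\ge4$, then for all small $\varepsilon>0$ the pair $(g_0,G^\varepsilon)$ is $D$-good.
\end{lemma}

The first assertion gives Proposition~\ref{prop:step}(a), because $\varepsilon N_0$ is diagonal with distinct coefficients, and the second gives (b).

\subsection*{Proof of Lemma~\ref{lem:claim}}
Suppose that one of the assertions fails. Then there are $\varepsilon_m\to0$, numbers $\mu_m$ (either $\mu_m=\varepsilon_m$ for all $m$, or $D\ge4$ and $\mu_m=0$ for all $m$) and simplices $z^{(m)}$ in coordinate $D$-subspaces such that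
\[
c_{ij}=G^{\varepsilon_m}(x_{ij},\xi_{ij}),\qquad x_{ij}=z_i-z_j,\qquad\xi_{ij}=g_{\mu_m}(z_i)-g_{\mu_m}(z_j),
\]
is a coboundary for every $m$. Passing to a subsequence, all $z^{(m)}$ lie in the same $Y$ and converge to a simplex $\bar z$. We suppress $m$; the symbols $O$, $o$, $\to$ refer to $m\to\infty$. All $\Gamma_\tau$ and $G_\tau$ are bounded for $|x|\le\sqrt2$.

\medskip\noindent\textbf{Step 1: the limit selects one type.}
Since $\mu\to0$ and all $\nu_s\to0$, we have $c_{ij}\to\vartheta(\langle\ell,\bar z_i\rangle-\langle\ell,\bar z_j\rangle)$, and this limit is a coboundary. By Lemma~\ref{lem:twolevels}, $\bar z$ lies on two levels in the direction $u=u_Y$, with upper block $A$ and lower block $B$. Replacing $(z,\mu)$ by $(-z,-\mu)$ replaces $x,\xi,c$ by $-x,-\xi,-c$, because $g_{-\mu}(-y)=-g_\mu(y)$, and it exchanges the blocks. So we may assume $p=|A|\le q=|B|$, where now $\mu$ is $\varepsilon$, $-\varepsilon$ or (only for $D\geq4$) $0$. Let $\tau=(Y,p)=\tau_k$ and write $\nu,\rho,\kappa,\pi,\Gamma$ for $\nu_k,\rho_\tau,\kappa_\tau,\pi_\tau,\Gamma_\tau$. Lemma~\ref{lem:shape},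 applied to $\bar z$ and $u$, gives $P_a,Q_b,E,F$ with $W_Y=E\oplus F$.

On a cross edge, $a\in A$ and $b\in B$, we have $\xi_{ab}\to|\ell_Y|d_{p,q}=\rho$. For large $m$ the functions $\chi_{\tau_s}$ with $s\ne k$ vanish at $\xi_{ab}$, since the supports are disjoint, and all $G_{\tau_s}(\cdot,\xi_{ab}/\nu_s)$ vanish, since $\xi_{ab}/\nu_s\to\infty$. On an inner edge $ij$ we have $\xi_{ij}\to0$, so $\vartheta$ and all $\chi_{\tau_s}$ vanish at $\xi_{ij}$. Thus for large $m$
\begin{equation}\label{eq:edges}
c_{ab}=\vartheta(\xi_{ab})+\nu\,\Gamma(x_{ab},\xi_{ab}),\qquad c_{ij}=\sum_{s=1}^T\nu_s^2\,G_{\tau_s}\big(\pi_{\tau_s}x_{ij},\xi_{ij}/\nu_s\big).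
\end{equation}

\medskip\noindent\textbf{Step 2: inner edges live at the scale $\nu$.}
The inner edges see the functions $G_{\tau_s}$ of all types. Those with $s>k$ are negligible against $\nu^2$, but those with $s<k$ would dominate, and we must show that they vanish. Let $a\in A$ and $b,b'\in B$. We have $c_{bb'}=c_{ab'}-c_{ab}$ and $\xi_{bb'}=\xi_{ab'}-\xi_{ab}$, so \eqref{eq:edges} and the mean value theorem give
\begin{equation}\label{eq:mvt}
\sigma\,\xi_{bb'}=\nu\big[\Gamma(x_{ab},\xi_{ab})-\Gamma(x_{ab'},\xi_{ab'})\big]+c_{bb'},\qquad\sigma\to\vartheta'(\rho)=\kappa>0 .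
\end{equation}
For $a,a'\in A$ and $b\in B$, the relations $c_{aa'}=c_{ab}-c_{a'b}$ and $\xi_{aa'}=\xi_{ab}-\xi_{a'b}$ give in the same manner $\sigma'\xi_{aa'}=\nu[\Gamma(x_{a'b},\xi_{a'b})-\Gamma(x_{ab},\xi_{ab})]+c_{aa'}$ with $\sigma'\to\kappa$. Hence every inner edge satisfies $|\xi_{ij}|=O(\nu+|c_{ij}|)$.

Suppose that for infinitely many $m$ some term with $s<k$ in $c_{ij}$ is nonzero. Along a subsequence, the smallest index $s$ of a nonzero term is constant. Then $c_{ij}=O(\nu_s^2)$, so $|\xi_{ij}|=O(\nu_k+\nu_s^2)=o(\nu_s)$. But admissibility of $G_{\tau_s}$ gives $|\xi_{ij}|>r\nu_s$ with a constant $r>0$, a contradiction. So for large $m$ the terms with $s<k$ vanish, and on every inner edge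
\begin{equation}\label{eq:sizes}
c_{ij}=\nu^2G_\tau(\pi x_{ij},\xi_{ij}/\nu)+o(\nu^2)=O(\nu^2),\qquad\xi_{ij}=O(\nu).
\end{equation}

\medskip\noindent\textbf{Step 3: $\tau$ is not regular.}
Suppose that $\tau$ is regular. Since $x_{ab}\to d_{p,q}u+P_a-Q_b$, we have $-\pi x_{ab}\to Q_b-P_a$, and $\Gamma(x_{ab},\xi_{ab})=\kappa g_\tau(-\pi x_{ab})$ for large $m$. Dividing \eqref{eq:mvt} by $\nu$ and using \eqref{eq:sizes}, we obtain for every $a\in A$
\begin{equation}\label{eq:limit}
\xi_{bb'}/\nu\ \longrightarrow\ g_\tau(Q_b-P_a)-g_\tau(Q_{b'}-P_a)=g_\tau(Q_b)-g_\tau(Q_{b'})-2N_\tau(P_a,Q_b-Q_{b'}).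
\end{equation}
The left side does not depend on $a$. Averaging over $a$ and using $\sum_aP_a=0$, we find that the limit equals $g_\tau(Q_b)-g_\tau(Q_{b'})$. Comparing with \eqref{eq:limit} gives $N_\tau(P_a,Q_b-Q_{b'})=0$ for all $a,b,b'$. The $P_a$ span $E$ and the differences $Q_b-Q_{b'}$ span $F$, so the diagonal matrix of $N_\tau$ maps $F$ into the orthogonal complement of $E$ in $W_Y$, which is $F$. The diagonal entries are distinct, so $F$ is a coordinate subspace of $W_Y\cong\mathbb R^{D-1}$, of dimension $q-1$.

Since $\pi x_{bb'}\to Q_b-Q_{b'}$, \eqref{eq:sizes} now yields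
\[
c_{bb'}/\nu^2\ \longrightarrow\ G_\tau\big(Q_b-Q_{b'},\ g_\tau(Q_b)-g_\tau(Q_{b'})\big).
\]
The left side is a coboundary on $B$, hence so is the limit. But $Q$ is a simplex in the coordinate subspace $F$ and $(g_\tau,G_\tau)$ is $(q-1)$-good, a contradiction. Of $\mu$ we have used so far only that $\mu\to0$.

\medskip\noindent\textbf{Step 4: $\tau$ is not exceptional.}
Suppose that $D=3$ and $p=q=2$. Then $|\mu|=\varepsilon$ and $\nu\le\varepsilon^2=o(|\mu|)$; this is why the scales start at $\varepsilon^2$. Label the vertices so that $A=\{0,1\}$ and $B=\{2,3\}$, let $(e_1,e_2,e_3)$ be the orthonormal basis of $Y$ from \eqref{eq:cube}, and write $n,v,\omega$ for $n_Y,v_Y,\omega_Y$.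

\emph{The tilt.} From $N_0(y)-N_0(y')=N_0(y-y',y+y')$ and \eqref{eq:cube},
\[
\xi_{01}=\langle\ell,e_2+e_3\rangle+\mu N_0(e_1,e_2+e_3),\qquad\xi_{23}=\langle\ell,e_2-e_3\rangle-\mu N_0(e_1,e_2-e_3).
\]
Both are $O(\nu)$ by \eqref{eq:sizes}. Half the sum and half the difference give
\begin{equation}\label{eq:tilt}
\langle\ell,e_2\rangle=-\mu N_0(e_1,e_3)+O(\nu),\qquad\langle\ell,e_3\rangle=-\mu N_0(e_1,e_2)+O(\nu).
\end{equation}
Note that the indices $2$ and $3$ are exchanged between the two sides.

\emph{Upper bound for $S$.} By \eqref{eq:edges}, $c_{ab}=\vartheta(\xi_{ab})+\nu\omega(x_{ab})$ for large $m$, so the relation $c_{02}-c_{12}-c_{03}+c_{13}=0$ reads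
\[
\nu S=-\big[\vartheta(\xi_{02})-\vartheta(\xi_{12})-\vartheta(\xi_{03})+\vartheta(\xi_{13})\big],
\]
with $S$ as in \eqref{eq:S}. Here $\xi_{12}=\xi_{02}-\xi_{01}$, $\xi_{03}=\xi_{02}+\xi_{23}$ and $\xi_{13}=\xi_{02}-\xi_{01}+\xi_{23}$, so the right side equals $\int_0^{\xi_{01}}\!\int_0^{\xi_{23}}\vartheta''(\xi_{02}-s+t)\,dt\,ds=O(|\xi_{01}|\,|\xi_{23}|)=O(\nu^2)$. Hence $S=O(\nu)=o(|\mu|)$.

\emph{Lower bound for $S$.} By \eqref{eq:S} and \eqref{eq:tilt},
\[
S=2\langle\ell,e_3\rangle\langle n,e_3\rangle-2\langle\ell,e_2\rangle\langle n,e_2\rangle=2\mu\big[N_0(e_1,e_3)\langle n,e_2\rangle-N_0(e_1,e_2)\langle n,e_3\rangle\big]+O(\nu).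
\]
By Lemma~\ref{lem:shape}, $t_A=\frac12$, so $\langle u,e_1\rangle=\langle u,z_0+z_1\rangle\to1$. Thus $e_1\to u$, and $(e_2,e_3)$ converges to an orthonormal basis $(\bar e_2,\bar e_3)$ of $W_Y$. The bracket tends to
\[
\langle n,\bar e_2\rangle\langle v,\bar e_3\rangle-\langle n,\bar e_3\rangle\langle v,\bar e_2\rangle,
\]
the determinant of the orthogonal vectors $n,v$ in this basis, which is $\pm|v|\ne0$. Since $\nu=o(|\mu|)$, we get $|S|\ge|\mu|\,|v|$ for large $m$, contradicting $S=o(|\mu|)$.

\medskip
Steps 3 and 4 exclude both kinds of type. This proves Lemma~\ref{lem:claim}, and with it Proposition~\ref{prop:step}.\hfill$\square$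

\begin{remark}\label{rem:four}
The hypothesis $D\ge4$ in (b) enters at one point: it gives the larger block at least three vertices, so that every type is regular. For $D=3$ and $\mu=0$, formula \eqref{eq:tilt} gives only $S=O(\nu)$, and Step~4 yields no contradiction. No other argument can repair this: by Lemma~\ref{lem:body}, part (b) for $d=D=3$ would contradict the theorem that $U_3$ is a universal cover.
\end{remark}

\section{Proofs of the main results}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Lemma~\ref{lem:Q2} gives $\mathcal Q(2)$, and Proposition~\ref{prop:step}(a) gives $\mathcal Q(D)$ for all $D\ge2$ by induction. Let $n\ge4$ and apply Proposition~\ref{prop:step}(b) with $d=D=n$, where the only coordinate $D$-subspace is $\mathbb R^n$. The function $f(x)=G(x,\langle\ell,x\rangle)$ is smooth and odd, and for every simplex $z$ in $\mathbb R^n$ the cochain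
\[
f(z_i-z_j)=G\big(z_i-z_j,\ \langle\ell,z_i\rangle-\langle\ell,z_j\rangle\big)
\]
is not a coboundary. So $f$ is balanced on no simplex, and Lemma~\ref{lem:body} applies.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:robust}]
Recall that nonempty sets are at Hausdorff distance less than $\delta$ if, for some $\delta'<\delta$, every point of each set is within $\delta'$ of the other set. Place the centroid of the simplex that defines $U_n$ at $0$; this does not change the congruent copies of $(1+\delta)U_n$. By \eqref{eq:copy} with $o=0$, $U_n$ is a compact convex set with $0$ in its interior, so $U_n\subset(1+\delta)U_n$.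

If no $\delta$ as claimed exists, there are sets $K_m$ at Hausdorff distance less than $\frac1m$ from $K$ and isometries $\Phi_m$ with $K_m\subset\Phi_m((1+\frac1m)U_n)$. The sets $K_m$ and $(1+\frac1m)U_n$ are uniformly bounded, so the translation parts $\Phi_m(0)$ are bounded. The linear parts lie in the compact group $O(n)$, so along a subsequence $\Phi_m\to\Phi$. For $y\in K$ choose $y_m\in K_m$ with $y_m\to y$. The points $(1+\frac1m)^{-1}\Phi_m^{-1}(y_m)\in U_n$ converge to $\Phi^{-1}(y)$, which lies in $U_n$ because $U_n$ is closed. Thus $K\subset\Phi(U_n)$, contrary to the choice of $K$.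

For the last assertion, take a finite subset of $K$ such that every point of $K$ is within $\delta/2$ of it, and add two points of $K$ at distance $1$. The resulting finite set has diameter $1$ and Hausdorff distance less than $\delta$ from $K$. It lies in no congruent copy of $(1+\delta)U_n$, hence in no congruent copy of $U_n$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{HMS} Tamas Hausel, Endre Makai Jr., Andras Sz\H{u}cs, \emph{Inscribing cubes and covering by rhombic dodecahedra via equivariant topology}, arXiv:math/9906066 (1999).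
\end{thebibliography}
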